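\title{Cantor--Bendixson ranks of Ziegler spectra of B\'ezout domains}

\begin{abstract}
We show that for every infinite ordinal $\alpha$ there is a B\'ezout domain whose Ziegler spectrum has Cantor--Bendixson rank $\alpha+1$. This disproves, for every limit ordinal $\lambda>0$, the conjecture that no Pr\"ufer domain has a Ziegler spectrum of rank $\lambda+1$. Together with two facts quoted from work of Gregory, it shows that the ranks that occur for Pr\"ufer domains, and for B\'ezout domains, are exactly the ordinals different from $1$. For B\'ezout domains of finite Krull dimension the conjecture holds: the ranks that occur are exactly the ordinals not of the form $\lambda+1$ with $\lambda$ zero or a limit ordinal. The proofs replace the Ziegler spectrum by a space of pairs of ideals in which ranks can be computed by hand.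
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with $1$, and modules are written on the right. An integral domain $R$ is a \emph{Pr\"ufer domain} if $R_{\mathfrak m}$ is a valuation domain for every maximal ideal $\mathfrak m$, and a \emph{B\'ezout domain} if its finitely generated ideals are principal. Every B\'ezout domain is a Pr\"ufer domain.

A \emph{pp-$1$-formula} over $R$ is a formula $\varphi(x)$ of the form
\[
\exists y_1\dots\exists y_n\ \bigwedge_{j=1}^{m}\Bigl(xr_j+\sum_{i=1}^n y_is_{ij}=0\Bigr)\qquad (r_j,s_{ij}\in R),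
\]
and $\varphi(M)$ denotes its solution set in a module $M$. The \emph{Ziegler spectrum} $\mathrm{Zg}(R)$ is the topological space whose points are the isomorphism classes of indecomposable pure-injective $R$-modules and which has the sets
\[
(\varphi/\psi)=\{N\in\mathrm{Zg}(R) : \varphi(N)\supsetneq\varphi(N)\cap\psi(N)\}
\]
as a basis of compact open sets, where $\varphi,\psi$ range over the pp-$1$-formulas.

For a topological space $Y$ put $Y^{(0)}=Y$, let $Y^{(\sigma+1)}$ be $Y^{(\sigma)}$ with its isolated points (in the subspace topology) removed, and let $Y^{(\mu)}=\bigcap_{\sigma<\mu}Y^{(\sigma)}$ at nonzero limit stages $\mu$. The \emph{Cantor--Bendixson rank}, or \emph{CB rank}, of $Y$ is the least ordinal $\alpha$ with $Y^{(\alpha+1)}=\emptyset$; it is undefined if there is no such $\alpha$. A point of $\mathrm{Zg}(R)$ is isolated exactly when a single pair $\varphi/\psi$ tells it apart from all other points. The CB rank of $\mathrm{Zg}(R)$ thus counts how many rounds it takes to exhaust the indecomposable pure-injective modules if in each round we remove those that are singled out by one pair among the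 modules still present.

Which ordinals occur? The Ziegler spectrum of a field is a point and has rank $0$. A discrete valuation domain gives $2$ (Example~\ref{ex:dvr}), and a valuation domain with value group $\mathbb Z^k$, ordered lexicographically, gives $2k$ (Example~\ref{ex:valuation}). Throughout the paper \emph{$0$ counts as a limit ordinal}, so that $1=0+1$ is of the form $\lambda+1$ with $\lambda$ a limit ordinal. We quote two facts from Gregory~\cite{Gregory}.
\begin{itemize}
\item[(G1)] The CB rank of the Ziegler spectrum of a Pr\"ufer domain is never equal to $1$.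
\item[(G2)] Every ordinal that is not of the form $\lambda+1$ with $\lambda$ a limit ordinal is the CB rank of the Ziegler spectrum of some B\'ezout domain.
\end{itemize}
These leave the ordinals $\lambda+1$ with $\lambda>0$ undecided, and (G1) suggests an answer. The following conjecture is posed in~\cite{Gregory}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\lambda$ be a limit ordinal. There is no Pr\"ufer domain whose Ziegler spectrum has CB rank $\lambda+1$.}
\end{quote}

For $\lambda=0$ this is (G1). We show that it fails for every other $\lambda$.

\begin{theorem}\label{thm:main}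
For every infinite ordinal $\alpha$ there is a B\'ezout domain $R$ such that $\mathrm{Zg}(R)$ has CB rank $\alpha+1$. In particular, for every limit ordinal $\lambda>0$ there is a B\'ezout, hence Pr\"ufer, domain whose Ziegler spectrum has CB rank $\lambda+1$.
\end{theorem}

\begin{corollary}\label{cor:class}
An ordinal is the CB rank of the Ziegler spectrum of a Pr\"ufer domain if and only if it is different from $1$. The same holds for B\'ezout domains.
\end{corollary}

\begin{proof}
The rank $1$ is excluded by (G1). Ordinals not of the form $\lambda+1$ occur for B\'ezout domains by (G2), and $\lambda+1$ with $\lambda>0$ occurs by Theorem~\ref{thm:main}.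
\end{proof}

The conjecture does describe B\'ezout domains of finite Krull dimension correctly.

\begin{theorem}\label{thm:findim}
If $R$ is a B\'ezout domain of finite Krull dimension and the CB rank of $\mathrm{Zg}(R)$ is defined, then it is not of the form $\lambda+1$ with $\lambda$ a limit ordinal. Conversely, every ordinal not of this form occurs for a B\'ezout domain of Krull dimension at most $1$.
\end{theorem}

Both theorems come from one observation. Over a B\'ezout domain $R$, a nonzero element $x$ of a point $N\in\mathrm{Zg}(R)$ determines two ideals, its annihilator $I$ and the set $J$ of ring elements by which $x$ is not divisible, and the pair $(I,J)$ determines $N$. In Section~\ref{sec:pairs} we put a topology on the set $\mathcal P$ of such pairs, and in Section~\ref{sec:ranks} we show that, under a discreteness condition on the primes of $R$, ranks may be computed in $\mathcal P$ and depend only on a pair of prime ideals. The pair $(0,0)$, which corresponds to the field of fractions, is the last point to be removed. If the CB rank is a successor $\sigma+1$, then there is a prime $P$ of height one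 such that $(P,0)$ has rank $\sigma$ while $(P,P)$ has smaller rank (Proposition~\ref{prop:successor}). When $\sigma$ is a limit ordinal, the gap between these two ranks has to be infinite. In finite Krull dimension the gap is finite (Section~\ref{sec:findim}), and this is the evidence for the conjecture. In general the gap can be infinite, because a maximal ideal of height one can be a limit of maximal ideals of unbounded height. The smallest instance is a B\'ezout domain with group of divisibility
\[
\bigoplus_{k\ge1}\mathbb Z^k+\mathbb Z\cdot(1,1,\dots)\ \subseteq\ \prod_{k\ge1}\mathbb Z^k,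
\]
where each $\mathbb Z^k$ is ordered lexicographically and the $k$th entry of $(1,1,\dots)$ is the least positive element of $\mathbb Z^k$. Its Ziegler spectrum has rank $\omega+1$. We construct domains of this kind from labeled topological spaces in Section~\ref{sec:construction}, work out this example in Section~\ref{sec:example}, and prove Theorem~\ref{thm:main} in Section~\ref{sec:general}.

\section{Background}\label{sec:background}

\subsection{Pp-formulas and pure-injective modules}
General references are Ziegler~\cite{Ziegler} and Prest~\cite{Prest}. The set $\varphi(M)$ is a subgroup of $M$, and homomorphisms $M\to L$ map $\varphi(M)$ into $\varphi(L)$. In particular $\varphi(M)$ is stable under all endomorphisms of $M$, so it is a submodule. The basic examples are $a|x$, which abbreviates $\exists y\,(x=ya)$ and defines $Ma$, and $xb=0$, which defines $\mathrm{ann}_M(b)$. We identify formulas that define the same subgroup in every module. Ordered by inclusion of solution sets, the pp-$1$-formulas form a modular lattice, with $(\varphi\wedge\psi)(M)=\varphi(M)\cap\psi(M)$ and $(\varphi+\psi)(M)=\varphi(M)+\psi(M)$.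 The \emph{pp-type} of $x\in M$ is the set of all $\varphi$ with $x\in\varphi(M)$. The pair $\varphi/\psi$ is \emph{closed} on $M$ if $\varphi(M)\subseteq\psi(M)$.

A module $N$ is \emph{pure-injective} if every system of $R$-linear equations with constants in $N$, all of whose finite subsystems are solvable in $N$, is solvable in $N$. Every module $M$ has a pure-injective hull $PE(M)\supseteq M$. To the pp-type $p$ of an element of a module there is attached a pure-injective module $H(p)$, the \emph{hull} of $p$, which contains an element of pp-type $p$ and depends up to isomorphism only on $p$. We use the following standard facts.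
\begin{itemize}
\item[(M1)] Every pp-$1$-formula $\varphi$ has a \emph{free realization}: a finitely presented module $M$ and $u\in M$ with $\varphi(L)=\{h(u):h\in\mathrm{Hom}(M,L)\}$ for all modules $L$.
\item[(M2)] (Elementary duality; Prest, Herzog.) The lattice of pp-$1$-formulas over a commutative ring has an anti-automorphism that interchanges $a|x$ with $xa=0$, and $+$ with $\wedge$.
\item[(M3)] An indecomposable pure-injective module $N$ has a local endomorphism ring, and if $0\ne x\in N$ has pp-type $p$, then $N\cong H(p)$. If $x\in M$ has pp-type $p$, then $H(p)$ is a direct summand of $PE(M)$ containing $x$.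
\item[(M4)] (Ziegler's criterion.) Let $p$ be the pp-type of a nonzero element. Then $H(p)$ is indecomposable if and only if for all $\psi_1,\psi_2\notin p$ there is $\varphi\in p$ with $(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)\notin p$.
\item[(M5)] (\cite[Theorem~4.9]{Ziegler}, \cite[\S5.1]{Prest}.) If $0\ne x\in N\in\mathrm{Zg}(R)$ has pp-type $p$, then the sets $(\varphi/\psi)$ with $\varphi\in p$ and $\psi\notin p$ form a neighborhood basis of $N$.
\item[(M6)] (Sabbagh.) $M$ is an elementary substructure of $PE(M)$. Hence $x\in M$ has the same pp-type in $M$ and in $PE(M)$, and a pair that is closed on $M$ is closed on $PE(M)$ and on its direct summands.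
\item[(M7)] (Birkhoff.) A modular lattice generated by two chains is distributive.
\end{itemize}

\subsection{Valuation domains and B\'ezout domains}
Let $V$ be a valuation domain with field of fractions $K$, maximal ideal $\mathfrak n$, valuation $v$ and value group $\Gamma$; we put $v(0)=\infty$.
\begin{itemize}
\item[(V1)] The $V$-submodules of $K$ are totally ordered by inclusion. So of two elements $q,q'\in K$ one is a $V$-multiple of the other, and $q+q'$ is a $V$-multiple of $q$ or of $q'$. If $L\subseteq K$ is a submodule and $q\notin L$, then $L\subseteq q\mathfrak n$.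
\item[(V2)] A finitely presented $V$-module is a finite direct sum of modules $V/dV$: some entry of a presentation matrix divides all others, and one clears its row and column and repeats.
\item[(V3)] If $Q$ is a prime ideal, then $QV_Q=Q$: if $q\in Q$ and $t\notin Q$, then $t$ divides $q$ in $V$, and $q/t\in Q$ because $Q$ is prime.
\item[(V4)] The primes of $V$ are the ideals $Q_C=\{q\in V: q=0\text{ or }v(q)\notin C\}$, one for each convex subgroup $C$ of $\Gamma$, and $V_{Q_C}$ has value group $\Gamma/C$. If $\mathfrak n\neq0$, then $\mathfrak n$ is principal if and only if $\Gamma$ has a least positive element, and then every element of that value generates $\mathfrak n$.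
\end{itemize}
In a B\'ezout domain $R$, a generator of $aR+bR$ is written $\gcd(a,b)$; it is unique up to a unit. All localizations $R_P$ at primes are valuation domains, so the primes contained in a given prime form a chain. For an ideal $I'$ of $R_P$ we call $I'\cap R$ its \emph{contraction}; then $(I'\cap R)R_P=I'$.

The \emph{group of divisibility} of a domain $R$ with field of fractions $K$ is $K^*$ modulo the units of $R$, ordered by divisibility. Thus $G$ is the group of divisibility of $R$ when there is a surjective homomorphism $v:K^*\to G$ such that $v(q)\ge0$ if and only if $q\in R$. If $R$ is B\'ezout and $r,s\neq0$, then $v(\gcd(r,s))$ is the infimum $v(r)\wedge v(s)$. An \emph{$\ell$-group} is a partially ordered group whose order is a lattice order.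
\begin{itemize}
\item[(JKO)] (Jaffard--Kaplansky--Ohm.) Every abelian $\ell$-group is the group of divisibility of a B\'ezout domain.
\end{itemize}

\subsection{Ranks of points and natural sums}
A point $p$ of a space $Y$ has \emph{rank} $\sigma$ if $p\in Y^{(\sigma)}\setminus Y^{(\sigma+1)}$, and $Y$ is \emph{scattered} if every point has a rank. The following facts are immediate from the definition by transfinite induction; no separation axiom is needed.
\begin{itemize}
\item[(C1)] The sets $Y^{(\sigma)}$ are closed and decreasing, and $U^{(\sigma)}=U\cap Y^{(\sigma)}$ for $U$ open. So a homeomorphism onto an open subspace preserves ranks.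
\item[(C2)] If every neighborhood of $p$ contains a point of $Y^{(\sigma)}$ other than $p$, then $p\in Y^{(\sigma+1)}$. Conversely, if $p\in Y^{(\sigma+1)}$, then every neighborhood of $p$ contains such a point.
\item[(C3)] If all points $q\ne p$ of some neighborhood of $p$ have rank $<\sigma$, then $p$ has rank $\le\sigma$. If $Y$ is scattered and $p$ has rank $\sigma$, then $p$ has such a neighborhood.
\item[(C4)] The CB rank of $Y$ is defined if and only if $Y$ is scattered, and then it is the supremum of the ranks of the points.
\end{itemize}
The \emph{natural sum} $i\oplus j$ of two ordinals is obtained by adding the coefficients in their Cantor normal forms; for finite ordinals it is the usual sum.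
\begin{itemize}
\item[(NS)] The natural sum is commutative, and $i\oplus j$ is the least ordinal greater than all $i'\oplus j$ with $i'<i$ and all $i\oplus j'$ with $j'<j$. In particular it is strictly increasing in each argument. Moreover $0\oplus j=j$, and $i,j<\omega^\delta$ implies $i\oplus j<\omega^\delta$.
\end{itemize}

\section{The space of pairs}\label{sec:pairs}

In this section and the next, $R$ is a B\'ezout domain with field of fractions $K$. The topology of $\mathrm{Zg}(R)$ involves all pp-formulas, and its points are modules that are not given explicitly. The first step is to see that divisibility and annihilation conditions generate all pp-$1$-formulas. Over a valuation domain this comes from (V2); the task is to glue the local answers.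

\begin{lemma}\label{lem:normal}
Every pp-$1$-formula over $R$ is a finite sum of formulas $a|x\wedge xb=0$, and also a finite conjunction of formulas $c|x+xd=0$.
\end{lemma}

\begin{proof}
The anti-automorphism (M2) turns a sum of formulas $a|x\wedge xb=0$ into a conjunction of formulas $xa=0+b|x$, and it is surjective; so the second statement follows from the first.

Let $(M,u)$ be a free realization of $\varphi$ and let $\mathfrak m$ be a maximal ideal. By (V2), and clearing denominators, there are $d_1,\dots,d_k\in R$ and an isomorphism $\theta:M_{\mathfrak m}\to C_{\mathfrak m}$, where $C=\bigoplus_iR/d_iR$. Multiplying $\theta$ by an element of $R\setminus\mathfrak m$, we may assume $\theta(u/1)=c/1$ with $c\in C$; let $c_i\in R$ represent the $i$th coordinate of $c$. Since $M$ is finitely presented, $\mathrm{Hom}(M,C)_{\mathfrak m}=\mathrm{Hom}(M_{\mathfrak m},C_{\mathfrak m})$, so $\theta=f_0/t_1$ with $f_0:M\to C$ and $t_1\notin\mathfrak m$. Then $f_0(u)/1=ct_1/1$ in $C_{\mathfrak m}$, so $f_0(u)t_2=ct_1t_2$ in $C$ for some $t_2\notin\mathfrak m$. This gives $f_1:M\to C$ and $t\notin\mathfrak m$ with $f_1(u)=ct$.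 The same argument for $\theta^{-1}$, which sends $c/1$ to $u/1$, gives $g_1:C\to M$ and $t'\notin\mathfrak m$ with $g_1(c)=ut'$. With $s=tt'\notin\mathfrak m$, $f=f_1t'$ and $g=g_1t$ we have $f(u)=cs$ and $g(c)=us$. Put
\[
\chi(L)=\{h(c):h\in\mathrm{Hom}(C,L)\}=\sum_i\{yc_i: y\in L,\ yd_i=0\}.
\]
For $h:M\to L$ we have $h(u)s=(hg)(c)\in\chi(L)$, and for $h:C\to L$ we have $h(c)s=(hf)(u)\in\varphi(L)$. Hence $\varphi(L)s\subseteq\chi(L)$ and $\chi(L)s\subseteq\varphi(L)$ for all $L$.

Do this for every $\mathfrak m$. The elements $s$ obtained lie in no common maximal ideal, so finitely many of them, $s_1,\dots,s_n$, generate the unit ideal, and so do their squares. With $\chi_l$ the formula belonging to $s_l$,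
\[
\varphi(L)=\sum_l\varphi(L)s_l^2\subseteq\sum_l\chi_l(L)s_l\subseteq\varphi(L).
\]
So $\varphi$ is a finite sum of formulas $\exists y\,(x=yc\wedge yd=0)$ with $c,d\in R$. If $c=d=0$ (or if the sum is empty) we get $x=0$, which is $0|x\wedge x0=0$. Otherwise let $e=\gcd(c,d)$, $c=ec'$, $d=ed'$, and $w_1c'+w_2d'=1$; note that $cd'=dc'$. We claim that the formula equals $c|x\wedge xd'=0$. If $x=yc$ and $yd=0$, then $xd'=ydc'=0$. Conversely let $x=yc$ and $xd'=0$, that is, $ydc'=0$. Put $z=yw_2d'$. Then $zc=ydc'w_2=0$ and $zd=yd(1-w_1c')=yd$, so $y'=y-z$ satisfies $y'c=x$ and $y'd=0$.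
\end{proof}

The lemma suggests recording, for $0\ne x\in N\in\mathrm{Zg}(R)$, the two sets
\[
I(x)=\{r\in R: xr=0\},\qquad J(x)=\{r\in R: x\notin Nr\},
\]
and describing abstractly which pairs of sets arise and which of their features pp-formulas can see.

\begin{definition}\label{def:pairs}
A pair $(I,J)$ of ideals of $R$ is \emph{over} the maximal ideal $\mathfrak m$ if $I$ and $J$ are contractions of proper ideals of $R_{\mathfrak m}$; these are then $IR_{\mathfrak m}$ and $JR_{\mathfrak m}$. Let $\mathcal P$ be the set of pairs that are over some maximal ideal. For $a,b,c,d\in R$ the \emph{box} with these parameters is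
\[
B(a,b;c,d)=\{(I,J)\in\mathcal P:\ b\in I,\ d\notin I,\ c\in J,\ a\notin J\}.
\]
\end{definition}

Boxes are closed under finite intersections. Indeed $b,b'\in I$ if and only if $\gcd(b,b')\in I$. For $d,d'\ne0$ let $d''=dd'/\gcd(d,d')$. In $R_{\mathfrak m}$ the gcd is associated to one of $d,d'$, namely the one that divides the other, so $d''$ is associated to the one that is a multiple of the other; since $I=IR_{\mathfrak m}\cap R$, we get $d,d'\notin I$ if and only if $d''\notin I$. (A condition $0\notin I$ defines the empty set.) Also $\mathcal P=B(1,0;0,1)$. We give $\mathcal P$ the topology with the boxes as a basis. Taking three parameters equal to $0$ or $1$ shows that the sets $\{b\in I\}$, $\{d\notin I\}$, $\{c\in J\}$, $\{a\notin J\}$ are boxes; they form a subbasis. The \emph{swap} $(I,J)\mapsto(J,I)$ is a homeomorphism of $\mathcal P$. If $P,Q$ are primes contained in $\mathfrak m$, then $(P,Q)$ is over $\mathfrak m$; we call it a \emph{prime pair}.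

\begin{lemma}\label{lem:pairs}
Let $0\ne x\in N\in\mathrm{Zg}(R)$.
\begin{enumerate}
\item If $P$ is a prime such that all elements of $R\setminus P$ act bijectively on $N$, then $I(x)$ and $J(x)$ are contractions of proper ideals of $R_P$. Some maximal ideal has this property, so $(I(x),J(x))\in\mathcal P$.
\item If the pp-type of $x$ contains $\psi_1+\psi_2$, then it contains $\psi_1$ or $\psi_2$. In particular, $x\in Nc+\mathrm{ann}_N(d)$ if and only if $c\notin J(x)$ or $d\in I(x)$.
\item The pair $(I(x),J(x))$ determines $N$ up to isomorphism.
\item Let $(I,J)$ be over $\mathfrak m$, put $V=R_{\mathfrak m}$, $I'=IV$, $J'=JV$ and $A=\{q\in K: q=0\text{ or }q^{-1}\notin J'\}$. Then $A$ is a $V$-submodule of $K$ containing $V$, and $PE(A/I')$ has a direct summand $N'\in\mathrm{Zg}(R)$ containing $x'=1+I'$ with $(I(x'),J(x'))=(I,J)$.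
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $N$ is an $R_P$-module, and $I(x)$, $J(x)$ are the contractions of $\{r\in R_P: xr=0\}$ and $\{r\in R_P:x\notin Nr\}$. The first is a proper ideal since $x\ne0$. The second contains $0$ and not $1$; it is closed under multiples, because $x\in Nrt$ implies $x\in Nr$; and it is then closed under sums by (V1). For the existence of a suitable maximal ideal, the nonunits of the local ring $\mathrm{End}(N)$ form an ideal, so the elements of $R$ that do not act bijectively on $N$ form a proper ideal of $R$. Any maximal ideal containing it will do.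

(2) Let $\mathfrak m$ be as in (1) and $V=R_{\mathfrak m}$. As a $V$-module, $N$ is indecomposable, and it is pure-injective, since each linear equation over $V$ becomes an equivalent equation over $R$ after multiplication by a common denominator. By Lemma~\ref{lem:normal} applied to $V$, the lattice of pp-$1$-formulas over $V$ is generated by the formulas $a|x$ and the formulas $xb=0$. Each of these two families is a chain by (V1), so the lattice is distributive by (M7). Let $p$ be the pp-type of $x$ over $V$, and regard $\psi_1,\psi_2$ as formulas over $V$. If $\psi_1,\psi_2\notin p$, then (M3) and (M4) give $\varphi\in p$ with $\varphi\wedge(\psi_1+\psi_2)=(\varphi\wedge\psi_1)+(\varphi\wedge\psi_2)\notin p$, and so $\psi_1+\psi_2\notin p$.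

(3) By (2), the pair decides which formulas $c|x+xd=0$ lie in the pp-type of $x$. By Lemma~\ref{lem:normal} it determines the pp-type, and this determines $N$ by (M3).

(4) Let $q\in A$, $r\in V$ and $rq\ne0$. If $rq\notin A$, then $(rq)^{-1}\in J'$ and $q^{-1}=r(rq)^{-1}\in J'$, which is false. So $A$ is closed under multiplication by $V$, hence under sums by (V1), and $1\in A$ since $1\notin J'$. Let $M=A/I'$. Then $x'\neq0$ and $\mathrm{ann}_V(x')=I'$. For $0\ne r\in V$,
\[
x'\in Mr\iff 1\in rA+I'\iff 1\in rA\iff r^{-1}\in A\iff r\notin J',
\]
where the second step holds because $rA$ and $I'$ are comparable and $1\notin I'$. Also $x'\notin M0$ and $0\in J'$. The subgroups $\psi(M)$ are stable under endomorphisms, so they are $V$-submodules of $M$ and form a chain by (V1). Thus $\psi_1(M)+\psi_2(M)$ is $\psi_1(M)$ or $\psi_2(M)$, and the pp-type $p$ of $x'$ satisfies the criterion (M4) with $\varphi$ the formula $x=x$. Take $N'=H(p)$, a direct summand of $PE(M)$ containing $x'$ by (M3). The pp-type of $x'$ in $N'$ is $p$, so its pair is $(I'\cap R,J'\cap R)=(I,J)$.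
\end{proof}

By (3) and (4) we may define $\pi:\mathcal P\to\mathrm{Zg}(R)$ by letting $\pi(I,J)$ be the point that contains a nonzero element with pair $(I,J)$. The element $1$ of the indecomposable injective module $K$ has pair $(0,0)$, so $\pi(0,0)=K$.

\begin{lemma}\label{lem:pi}
The map $\pi:\mathcal P\to\mathrm{Zg}(R)$ is a continuous open surjection.
\end{lemma}

\begin{proof}
Surjectivity is Lemma~\ref{lem:pairs}(1). Let $\varphi_0$ be $a|x\wedge xb=0$ and let $\psi_0$ be $c|x+xd=0$. By Lemma~\ref{lem:pairs}(2), an element $x\in N$ lies in $\varphi_0(N)\setminus\psi_0(N)$ if and only if $x\ne0$ and $(I(x),J(x))\in B(a,b;c,d)$. Hence $\pi(B(a,b;c,d))=(\varphi_0/\psi_0)$, and $\pi$ is open.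

Let $\Omega$ be open, let $N=\pi(I,J)\in\Omega$, and let $x\in N$ have pair $(I,J)$ and pp-type $p$. By (M5) there are $\varphi\in p$ and $\psi\notin p$ with $(\varphi/\psi)\subseteq\Omega$. Write $\varphi=\sum_k\varphi_k$ and $\psi=\bigwedge_l\psi_l$ as in Lemma~\ref{lem:normal}. Some $\varphi_k$ lies in $p$ by Lemma~\ref{lem:pairs}(2), and some $\psi_l$ does not. So $(I,J)$ lies in the box $B$ given by $\varphi_k$ and $\psi_l$, and $\pi(B)=(\varphi_k/\psi_l)\subseteq(\varphi/\psi)\subseteq\Omega$.
\end{proof}

The map $\pi$ is not injective in general, since different elements of $N$ have different pairs (see Example~\ref{ex:dvr}). To transfer ranks along $\pi$ we must control its fibers, and for this we need invariants of a pair that depend only on the module. For a component $I$ of a pair over $\mathfrak m$ put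
\[
I^\#=\{r\in R: rs\in I\text{ for some }s\in R\setminus I\}.
\]

\begin{lemma}\label{lem:sharp}
Let $(I,J)$ be over $\mathfrak m$ and $N=\pi(I,J)$.
\begin{enumerate}
\item $I^\#$ is a prime ideal with $I\subseteq I^\#\subseteq\mathfrak m$, and $I=IR_{I^\#}\cap R$. If $I$ is prime, then $I^\#=I$. Also $I^\#=0$ if and only if $I=0$. The same holds for $J$, so $(I^\#,J^\#)$ is a prime pair over $\mathfrak m$, and $I^\#$ and $J^\#$ are comparable.
\item $I^\#$ is the set of $r\in R$ that do not act injectively on $N$, and $J^\#$ is the set of $r\in R$ that do not act surjectively on $N$. In particular $I^\#$ and $J^\#$ are constant on the fibers of $\pi$.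
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $I^\#$ is closed under multiples, and $s=1$ gives $I\subseteq I^\#$. Let $r_1s_1,r_2s_2\in I$ with $s_1,s_2\notin I$. By (V1) we may assume $s_1\in s_2R_{\mathfrak m}$; then $r_2s_1\in IR_{\mathfrak m}\cap R=I$, so $(r_1+r_2)s_1\in I$ and $r_1+r_2\in I^\#$. If $r\notin\mathfrak m$ and $rs\in I$, then $s\in IR_{\mathfrak m}\cap R=I$; so $I^\#\subseteq\mathfrak m$. If $rr's\in I$ with $s\notin I$, then either $r's\in I$, and $r'\in I^\#$, or $r's\notin I$, and $r\in I^\#$; so $I^\#$ is prime. If $z\in IR_{I^\#}\cap R$, then $tz\in I$ for some $t\notin I^\#$, which forces $z\in I$. If $I$ is prime, then $rs\in I$ and $s\notin I$ give $r\in I$. Applied to $I=0$, and together with $I\subseteq I^\#$, this shows that $I^\#=0$ exactly when $I=0$.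

(2) Let $x\in N$ have pair $(I,J)$. If $rs\in I$ and $s\notin I$, then $xs\ne0$ and $xsr=0$. If $rs\in J$ and $s\notin J$, write $x=ys$; if $y=zr$, then $x\in Nrs$, against $rs\in J$, so $r$ is not surjective.

For the converses we use $V,I',J',A$ from Lemma~\ref{lem:pairs}(4). By (M6), applied to the pairs $xr=0/x=0$ and $x=x/r|x$, it suffices to work in $A/I'$. Let $r\notin I^\#$ and suppose $y\in A\setminus I'$ and $yr\in I'$. If $y\notin V$, then $y^{-1}\in V$ and $r=y^{-1}(yr)\in I'\cap R=I\subseteq I^\#$, a contradiction. If $y=s/t$ with $s\in R$ and $t\in R\setminus\mathfrak m$, then $s\notin I$ and $rs=t(yr)\in I$, again a contradiction. So $r$ is injective on $A/I'$. Let $r\notin J^\#$; then $r\ne0$, and we claim $rA=A$. Otherwise there is $0\ne q\in A$ with $q/r\notin A$, that is, $rq^{-1}\in J'$. If $q^{-1}\notin V$, then $q\in V$ and $r=q(rq^{-1})\in J'\cap R=J\subseteq J^\#$. If $q^{-1}=s/t$ with $s\in R$ and $t\in R\setminus\mathfrak m$, then $s\notin J$ because $q^{-1}\notin J'$, and $rs=t(rq^{-1})\in J$. Both cases contradict $r\notin J^\#$, so $r$ is surjective on $A/I'$.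
\end{proof}

\section{Ranks in the space of pairs}\label{sec:ranks}

A continuous open surjection preserves ranks when its fibers are discrete. On a fiber of $\pi$ the primes $I^\#$ and $J^\#$ are fixed, so we ask when finitely many membership conditions single out $I$ among the ideals with the same $I^\#=P$. This happens when the valuation of $R_P$ has a least positive value.

\begin{quote}
\textbf{Condition (D).} For every nonzero prime $P$ of $R$, the ideal $PR_P$ is principal.
\end{quote}

Nothing is lost by assuming (D): Proposition~\ref{prop:D} shows that it holds whenever the CB rank of $\mathrm{Zg}(R)$ is defined. A generator of $PR_P$ can be taken in $P$ by clearing its denominator.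

\begin{lemma}\label{lem:pin}
Let $P\ne0$ be a prime with $PR_P=\varpi R_P$, $\varpi\in P$, and let $I$ be a component of a pair over $\mathfrak m$.
\begin{enumerate}
\item If $I^\#=P$, then there is $s\in R\setminus I$ with $\varpi s\in I$, and for every such $s$ we have $I=\varpi sR_P\cap R=sPR_{\mathfrak m}\cap R$.
\item If $\varpi\in I$ and $I^\#\subseteq P$, then $I=P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The element $s$ exists because $\varpi\in I^\#$. Since $I=IR_P\cap R$, we have $s\notin IR_P$, so $IR_P\subseteq sPR_P=\varpi sR_P\subseteq IR_P$ by (V1). Now contract, and use $PR_P=PR_{\mathfrak m}$ from (V3).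

(2) From $\varpi\in I^\#$ we get $P\subseteq\varpi R_P\cap R\subseteq I^\#R_P\cap R=I^\#$, the last equality because $I^\#$ is a prime inside $P$. So $I^\#=P$, and (1) with $s=1$ gives $I=PR_P\cap R=P$.
\end{proof}

\begin{lemma}\label{lem:transfer}
Assume \textup{(D)}. Then $\mathcal P^{(\sigma)}=\pi^{-1}(\mathrm{Zg}(R)^{(\sigma)})$ for all $\sigma$. Hence $p\in\mathcal P$ and $\pi(p)$ have the same rank, and $\mathcal P$ and $\mathrm{Zg}(R)$ have the same CB rank (in each case one exists if and only if the other does).
\end{lemma}

\begin{proof}
The fibers of $\pi$ are discrete. Indeed, let $(I_1,J_1)$ range over the fiber of $(I,J)$; then $I_1^\#=I^\#$ and $J_1^\#=J^\#$ by Lemma~\ref{lem:sharp}(2). If $I=0$, then $I_1^\#=0$ forces $I_1=0$. If $I\ne0$, take $\varpi,s$ as in Lemma~\ref{lem:pin}(1) for $P=I^\#$; the open conditions $\varpi s\in I_1$, $s\notin I_1$ force $I_1=\varpi sR_P\cap R=I$. The same applies to $J$.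

We use induction on $\sigma$. At limit stages $\pi^{-1}$ commutes with intersections. Let $S=\mathrm{Zg}(R)^{(\sigma)}$ and $\mathcal P^{(\sigma)}=\pi^{-1}(S)$. The restriction $\pi^{-1}(S)\to S$ is continuous, it is open because $\pi(U\cap\pi^{-1}(S))=\pi(U)\cap S$, and its fibers are fibers of $\pi$. If $p$ is isolated in $\pi^{-1}(S)$, then $\pi(p)$ is isolated in $S$ by openness. If $\pi(p)$ is isolated in $S$, then its fiber is open in $\pi^{-1}(S)$ and discrete, so $p$ is isolated in $\pi^{-1}(S)$. This is the successor step. The statement on CB ranks follows since $\pi$ is onto.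
\end{proof}

We write $\mathrm{rk}(I,J)$ for the rank of $(I,J)$ in $\mathcal P$.

\begin{example}\label{ex:dvr}
Let $R=V$ be a discrete valuation domain with uniformizer $\varpi$; (D) holds. The proper ideals are $\varpi^nV$ with $n\ge1$, and $0$. The open conditions $\varpi^n\in I$, $\varpi^{n-1}\notin I$ mean $I=\varpi^nV$. Hence the pairs $(\varpi^nV,\varpi^kV)$ are isolated. The point $(\varpi^nV,0)$ has the neighborhood $\{I=\varpi^nV\}$, whose other points are isolated, and a box around it has the form $B(a,b;0,d)$ with $a\ne0$ and contains $(\varpi^nV,\varpi^kV)$ for $k>v(a)$; so it has rank $1$, as has $(0,\varpi^kV)$ by the swap. A box $B(a,0;0,d)$ around $(0,0)$ contains $(\varpi^nV,0)$ for $n>v(d)$, so $\mathrm{rk}(0,0)=2$, and $\mathrm{Zg}(V)$ has CB rank $2$. The modules $A/I'$ of Lemma~\ref{lem:pairs}(4) for the four kinds of pairs are isomorphic to $V/\varpi^{n+k-1}V$, $K/V$, $V$ and $K$.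

The fibers of $\pi$ are visible here. Let $x\in N$ have pair $(\varpi^nV,\varpi^kV)$ with $n\ge2$. Then $I(x\varpi)=\varpi^{n-1}V$ and $x\varpi\in N\varpi^k$. If $x\varpi\in N\varpi^{k+1}$, then $x\in N\varpi^k+\mathrm{ann}_N(\varpi)$, which Lemma~\ref{lem:pairs}(2) excludes. So $\pi(\varpi^nV,\varpi^kV)=\pi(\varpi^{n-1}V,\varpi^{k+1}V)$.
\end{example}

In the example the rank of $(I,J)$ depends only on $(I^\#,J^\#)$. By Lemma~\ref{lem:pin}(1), $I$ arises from $I^\#$ by multiplying locally with an element $s$, so we want to know that this operation preserves ranks. The difficulty is that the maximal ideal $\mathfrak m$ varies with the pair; gcds provide a formula that does not mention it. For $0\ne b\in R$ and a component $J$ of a pair put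
\[
b\ast J=\{c\in R: c/\gcd(b,c)\in J\}.
\]

\begin{lemma}\label{lem:scale}
If $(I,J)$ is over $\mathfrak m$, then $b\ast J=bJR_{\mathfrak m}\cap R$, and $(I,b\ast J)$ is over $\mathfrak m$. The map $(I,J)\mapsto(I,b\ast J)$ is a homeomorphism of $\mathcal P$ onto the open set $\{b\notin J\}$, so it preserves ranks. The same holds for $(I,J)\mapsto(b\ast I,J)$.
\end{lemma}

\begin{proof}
Let $h=\gcd(b,c)$, $b=hb_1$, $c=hc_1$, so that $b_1R+c_1R=R$. If $c\in bJR_{\mathfrak m}$, then $c_1\in b_1JR_{\mathfrak m}\cap R\subseteq J$. If $c_1\in J\subseteq\mathfrak m$, then $b_1\notin\mathfrak m$ and $c=bc_1/b_1\in bJR_{\mathfrak m}$. This proves the formula, and $bJR_{\mathfrak m}$ is a proper ideal of $R_{\mathfrak m}$.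

Since $\gcd(b,bc)=b$, we have $c\in J$ if and only if $bc\in b\ast J$. So the map is injective, and $c=1$ gives $b\notin b\ast J$. If $(I,L)$ is over $\mathfrak m$ and $b\notin L$, then $b^{-1}LR_{\mathfrak m}$ is a proper ideal of $R_{\mathfrak m}$ by (V1), and its contraction $J$ satisfies $b\ast J=LR_{\mathfrak m}\cap R=L$. So the image is $\{b\notin J\}$. By the definition of $b\ast J$, the preimages of the subbasic sets $\{c\in J\}$, $\{c\notin J\}$ are the subbasic sets with $c/\gcd(b,c)$ in place of $c$; their images are the traces on the image of the subbasic sets with $bc$ in place of $c$. Conditions on $I$ are unaffected. The last statement follows by the swap.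
\end{proof}

\begin{lemma}\label{lem:rules}
Assume \textup{(D)}, and let $(I,J)$ be over $\mathfrak m$.
\begin{enumerate}
\item $\mathrm{rk}(I,J)=\mathrm{rk}(I^\#,J^\#)=\mathrm{rk}(J,I)$, and each exists if one does.
\item Let $Q$ be a prime with $I^\#\subsetneq Q\subseteq\mathfrak m$. Every neighborhood of $(I,J)$ contains a pair $(I_1,J)\neq(I,J)$ over $\mathfrak m$ with $I_1^\#=Q$. So $\mathrm{rk}(I,J)>\mathrm{rk}(Q,J^\#)$ if both ranks exist. The same holds in the second coordinate.
\item If all points of $\mathcal P^\circ=\mathcal P\setminus\{(0,0)\}$ have a rank, then $\mathrm{Zg}(R)$ has CB rank $\mathrm{rk}(0,0)=\sup\{\mathrm{rk}(p)+1:p\in\mathcal P^\circ\}$.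
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $I\ne0$, then $I=s\ast I^\#$ for some $s\neq0$ by Lemmas~\ref{lem:pin}(1) and~\ref{lem:scale}; if $I=0$, then $I=I^\#$. So $(I,J)$ and $(I^\#,J)$ have the same rank by Lemma~\ref{lem:scale}. Repeat in the second coordinate. The swap gives the last equality.

(2) Let $(I,J)\in B(a,b;c,d)$; then $d\ne0$. Put $I_1=d\ast Q=dQR_{\mathfrak m}\cap R$, so $d\notin I_1$. We show $I\subseteq I_1$. By (V1), $H=d^{-1}IR_{\mathfrak m}$ is a proper ideal of $R_{\mathfrak m}$. If $h_1/t\in H$ with $h_1\in R$, $t\in R\setminus\mathfrak m$, then $dh_1\in IR_{\mathfrak m}\cap R=I$ and $d\notin I$, so $h_1\in I^\#\subseteq Q$. Thus $IR_{\mathfrak m}=dH\subseteq dQR_{\mathfrak m}$, so $b\in I_1$ and $(I_1,J)\in B(a,b;c,d)$. Next, $I_1^\#=Q$. If $r\in Q$, then $rd\in I_1$ and $d\notin I_1$. If $r\notin Q$ and $rs=dq$ with $s\in R$, $q\in QR_{\mathfrak m}$, then $q/r\in QR_{\mathfrak m}$ by (V3), so $s=d(q/r)\in I_1$. As $I_1^\#\neq I^\#$, we have $I_1\ne I$. By (1), $\mathrm{rk}(I_1,J)=\mathrm{rk}(Q,J^\#)$, and (C2) gives the inequality.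

(3) A box around $(0,0)$ has the form $B(a,0;0,d)$ with $a,d\ne0$. For any $(I,J)\in\mathcal P^\circ$ it contains $(d\ast I,a\ast J)$, which lies in $\mathcal P^\circ$ and has rank $\mathrm{rk}(I,J)$. By (C2), $(0,0)\in\mathcal P^{(\mathrm{rk}(p)+1)}$ for all $p\in\mathcal P^\circ$, hence $(0,0)\in\mathcal P^{(\sigma_0)}$ for $\sigma_0=\sup\{\mathrm{rk}(p)+1\}$. All other points have rank $<\sigma_0$, so $\mathcal P^{(\sigma_0)}=\{(0,0)\}$. Now use Lemma~\ref{lem:transfer}.
\end{proof}

So ranks are attached to prime pairs, they grow strictly when a prime is made smaller, and $K$ comes last. These rules already determine what a successor rank looks like.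

\begin{proposition}\label{prop:successor}
Assume \textup{(D)} and let $\mathrm{Zg}(R)$ have CB rank $\sigma+1$. Then there is a prime $P$ of height one with $\mathrm{rk}(P,P)<\mathrm{rk}(P,0)=\sigma$. In particular $\sigma\ne0$.
\end{proposition}

\begin{proof}
All points of $\mathcal P$ have a rank by Lemma~\ref{lem:transfer}. By Lemma~\ref{lem:rules}(3), no point of $\mathcal P^\circ$ has rank $>\sigma$ and some point has rank $\sigma$; by Lemma~\ref{lem:rules}(1) we may take it to be a prime pair $(P_1,P_2)\neq(0,0)$. If both primes were nonzero, Lemma~\ref{lem:rules}(2) would give $\mathrm{rk}(P_1,0)>\mathrm{rk}(P_1,P_2)=\sigma$. So, after a swap, $\mathrm{rk}(P,0)=\sigma$ for a prime $P\ne0$. A prime $P'$ with $0\ne P'\subsetneq P$ would have $\mathrm{rk}(P',0)>\mathrm{rk}(P,0)=\sigma$, so $P$ has height one. Finally $\mathrm{rk}(P,0)>\mathrm{rk}(P,P)$, again by Lemma~\ref{lem:rules}(2).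
\end{proof}

Suppose that $\sigma=\lambda>0$ is a limit ordinal and that the prime $P$ is maximal. The only ranks of points of $\mathcal P^\circ$ over $P$ are $\mathrm{rk}(P,P)<\lambda$ and $\lambda$, while by (C2) and (C3) every neighborhood of $(P,0)$ contains points whose ranks are cofinal in $\lambda$. These points must lie over other maximal ideals, and they must stay away from $(P,P)$. This is the design problem solved in the next sections. To verify ranks there we guess them and apply the following criterion. Note that $\mathcal P^\circ$ is open, being the union of the sets $\{b\in I\}$ and $\{b\in J\}$ with $b\ne0$.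

\begin{lemma}\label{lem:criterion}
Assume \textup{(D)}. Let $Y\subseteq\mathcal P^\circ$ be open and closed under $(I,J)\mapsto(I^\#,J^\#)$, and let $\ell$ be an ordinal-valued function on $Y$ with $\ell(I,J)=\ell(I^\#,J^\#)$. Suppose that for every prime pair $p\in Y$:
\begin{itemize}
\item[(a)] $p$ has a neighborhood in $Y$ in which all $q\ne p$ have $\ell(q)<\ell(p)$;
\item[(b)] for every $\sigma<\ell(p)$, each neighborhood of $p$ in $Y$ contains some $q\ne p$ with $\ell(q)\ge\sigma$.
\end{itemize}
Then every $p\in Y$ has rank $\ell(p)$.
\end{lemma}

\begin{proof}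
We use induction on $\ell(p)$. By Lemma~\ref{lem:rules}(1) we may assume that $p$ is a prime pair. Let $U$ be a neighborhood as in (a). By induction each $q\in U\setminus\{p\}$ has rank $\ell(q)<\ell(p)$, so $p$ has rank $\le\ell(p)$ by (C3). Let $\sigma<\ell(p)$. By (b), applied to neighborhoods inside $U$, every neighborhood of $p$ contains a point $q\ne p$ of rank $\ell(q)\ge\sigma$, so $p\in\mathcal P^{(\sigma+1)}$ by (C2). Hence $p\in\mathcal P^{(\ell(p))}$.
\end{proof}

\section{B\'ezout domains from labeled spaces}\label{sec:construction}

We want a B\'ezout domain whose maximal ideals are indexed by the points of a prescribed space $X$, with prescribed heights at the isolated points and height one at the others. By (JKO) it is enough to build an $\ell$-group.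

\subsection{The local value groups}
For an ordinal $\beta\ge1$ let $\Gamma_\beta=\bigoplus_{i<\beta}\mathbb Ze_i$, totally ordered by the sign of the nonzero coordinate of highest index. Thus $\Gamma_1=\mathbb Z$, and $\Gamma_k$ is $\mathbb Z^k$ with a lexicographic order. For $i\le\beta$ let $C_i=\bigoplus_{l<i}\mathbb Ze_l$, a convex subgroup. There are no others: if $C$ is convex and $0\ne g\in C$ has highest index $j$, then every $h\in C_{j+1}$ satisfies $|h|\le(n+1)|g|$, where $n$ is the absolute value of the $j$th coordinate of $h$; so $C_{j+1}\subseteq C$, and $C=C_i$ with $i$ the supremum of the ordinals $j+1$ that occur. For $i<\beta$, the coset $e_i+C_i$ is the least positive element of $\Gamma_\beta/C_i$; this is what will give (D).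

\subsection{The group and the domain}
A \emph{labeled space} is a nonempty locally compact, zero-dimensional, scattered Hausdorff space $X$ together with an ordinal $\beta(x)\ge1$ for each $x$ in the set $X_0$ of isolated points. We extend $\beta$ by $\beta(x)=1$ for $x\notin X_0$, put $\Gamma_x=\Gamma_{\beta(x)}$, write $1_x=e_0$ for the least positive element of $\Gamma_x$, and let $\tau(x)$ be the rank of $x$ in $X$. The compact open subsets of $X$ are clopen and form a basis. Let $G$ be the set of $g\in\prod_{x\in X}\Gamma_x$ such that $\mathrm{supp}\,g=\{x:g(x)\ne0\}$ is compact and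
\begin{itemize}
\item[$(\circ)$] every $x\notin X_0$ has a neighborhood $W$ such that, for some $n\in\mathbb Z$, $g(y)=n1_y$ for all $y\in W$.
\end{itemize}

If $g$ satisfies $(\circ)$, then $\mathrm{supp}\,g$ is clopen: points of $X_0$ are isolated, and for $x\notin X_0$ the neighborhood $W$ lies outside or inside the support according as $n=0$ or $n\neq0$. If $g,h\in G$, then $g-h$ and the pointwise maximum $g\vee h$ satisfy $(\circ)$, since $n1_y\vee m1_y=\max(n,m)1_y$, and their supports are closed subsets of the compact set $\mathrm{supp}\,g\cup\mathrm{supp}\,h$. So $G$ is an $\ell$-subgroup of $\prod_x\Gamma_x$ with the pointwise order. It contains every element supported at a single point of $X_0$. For $U$ compact open it contains $\chi_U$, which is $1_y$ at $y\in U$ and $0$ elsewhere, and with $g$ it contains $g|_U$, which agrees with $g$ on $U$ and is $0$ elsewhere; both satisfy $(\circ)$ because $U$ is clopen.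

Let $R$ be a B\'ezout domain with group of divisibility $G$, given by $v:K^*\to G$; we say that $R$ is \emph{attached to} the labeled space. Put $v_x(q)=v(q)(x)$, $v_x(0)=\infty$, and
\[
\mathfrak m_x=\{r\in R:v_x(r)>0\},\qquad P_{x,i}=\{r\in R: r=0\text{ or }v_x(r)\notin C_i\}\quad(0\le i\le\beta(x)).
\]
For $0\le g\in G$ there is $r\in R$ with $v(r)=g$; we call it an element \emph{of value} $g$.

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item Each $v_x$ is a valuation of $K$ with value group $\Gamma_x$ and valuation ring $R_{\mathfrak m_x}$. The maximal ideals of $R$ are the $\mathfrak m_x$, and they are pairwise distinct.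
\item The primes inside $\mathfrak m_x$ are the $P_{x,i}$; they decrease strictly from $P_{x,0}=\mathfrak m_x$ to $P_{x,\beta(x)}=0$. For $i<\beta(x)$ and $P=P_{x,i}$, any $r\in R$ with $v_x(r)=e_i$ generates $PR_P$, and such $r$ exist. So \textup{(D)} holds.
\item Each point of $\mathcal P^\circ$ is over exactly one $\mathfrak m_x$. For $U$ compact open, the points of $\mathcal P^\circ$ that are over some $\mathfrak m_y$ with $y\in U$ form an open set.
\item The maps $y\mapsto(\mathfrak m_y,\mathfrak m_y)$ and $y\mapsto(\mathfrak m_y,0)$ from $X$ to $\mathcal P^\circ$ are continuous.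
\item Let $U$ be compact open and let $t$ have value $\chi_U$. A component $I$ of a pair over $\mathfrak m_y$ contains $t$ if and only if $y\in U$ and $I=\mathfrak m_y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) For nonzero $r,s\in R$ with $e=\gcd(r,s)$ we have $r+s\in eR$, so $v_x(r+s)\ge v_x(e)=\min(v_x(r),v_x(s))$. Clearing denominators, $v_x$ is a valuation, and $\mathfrak m_x$ is a prime ideal. The map $v_x$ is onto $\Gamma_x$ by the elements of $G$ supported at $x$ if $x\in X_0$, and by the multiples of $\chi_U$ otherwise. Clearly $v_x\ge0$ on $R_{\mathfrak m_x}$. If $q\ne0$ and $v_x(q)\ge0$, write $q=r/s$ with $\gcd(r,s)=1$; then $\min(v_x(r),v_x(s))=0$ and $v_x(r)\ge v_x(s)$ give $v_x(s)=0$, so $q\in R_{\mathfrak m_x}$.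

Let $\mathfrak a$ be an ideal contained in no $\mathfrak m_x$. As $X\ne\emptyset$, there is $0\ne r\in\mathfrak a$. For each $x\in\mathrm{supp}\,v(r)$ choose $r_x\in\mathfrak a$ with $v_x(r_x)=0$; then $v(r_x)$ vanishes on the open complement of its support, which contains $x$. Since $\mathrm{supp}\,v(r)$ is compact, finitely many of these open sets cover it, and the gcd of $r$ and the corresponding $r_x$ has value $0$. It is a unit in $\mathfrak a$, so $\mathfrak a=R$. Thus every proper ideal lies in some $\mathfrak m_x$. If $x\ne y$, choose $U$ compact open with $x\in U$, $y\notin U$; an element of value $\chi_U$ shows $\mathfrak m_x\not\subseteq\mathfrak m_y$. Hence the $\mathfrak m_x$ are exactly the maximal ideals and are distinct.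

(2) The primes inside $\mathfrak m_x$ are the contractions of the primes of $R_{\mathfrak m_x}$, so (V4) and the list of convex subgroups give the first claim. For $i<\beta(x)$ the value group of $R_P$ is $\Gamma_x/C_i$, with least positive element $e_i+C_i$; apply (V4) again. The value $e_i$ is taken by an element of $R_{\mathfrak m_x}$, hence by its numerator.

(3) Let $(I,J)$ be over $\mathfrak m_x$, say with $0\ne q\in I$, and let $U\ni x$ be compact open. An element $b$ of value $v(q)|_U$ has $v_x(b)=v_x(q)$, so $b\in IR_{\mathfrak m_x}\cap R=I$, and $b\notin\mathfrak m_y$ for $y\notin U$. Every pair in the open set $\{b\in I\}$ is therefore in $\mathcal P^\circ$ and can be over $\mathfrak m_y$ only if $y\in U$. This gives the second claim, and the first follows by choosing $U\not\ni y$ for a given $y\ne x$.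

(4) For $r\in R$ the set $\{y:r\in\mathfrak m_y\}$ is $X$ if $r=0$ and the clopen set $\mathrm{supp}\,v(r)$ otherwise. So the preimages of subbasic open sets are clopen; for the zero coordinate they are $X$ or $\emptyset$.

(5) If $t\in I\subseteq\mathfrak m_y$, then $y\in U$; so $v_y(t)=e_0$, and $t$ generates $\mathfrak m_yR_{\mathfrak m_y}$ by (2). Lemma~\ref{lem:pin}(2) with $P=\mathfrak m_y$ gives $I=\mathfrak m_y$. The converse is clear.
\end{proof}

Compactness of supports was used in (1) to exclude further maximal ideals, and condition $(\circ)$ in (1) and (4), through the fact that supports are clopen. Parts (4) and (5) describe the topology near a non-isolated point. Over an isolated point only one valuation domain is involved, and the ranks can be read off at once. For a component $I$ of a point of $\mathcal P^\circ$ over $\mathfrak m_x$, the \emph{index} of $I$ is the ordinal $i\le\beta(x)$ with $I^\#=P_{x,i}$. Thus $\mathfrak m_x$ has index $0$, and $I$ has index $\beta(x)$ exactly when $I=0$.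

\begin{lemma}\label{lem:isolated}
Let $x\in X_0$. A point of $\mathcal P^\circ$ over $\mathfrak m_x$ with indices $i,j$ has rank $i\oplus j$.
\end{lemma}

\begin{proof}
Let $Y_x$ be the set of these points. It is open by Lemma~\ref{lem:structure}(3) with $U=\{x\}$, and closed under $(I,J)\mapsto(I^\#,J^\#)$, which preserves indices. We check (a) and (b) of Lemma~\ref{lem:criterion} for $\ell=i\oplus j$ at $p=(P_{x,i},P_{x,j})$.

(a) Choose $b\in R$ with $v_x(b)=e_i$ if $i<\beta(x)$, and $b=0$ if $i=\beta(x)$; choose $c$ in the same way for $j$. Then $p\in B(1,b;c,1)$. Let $(I_1,J_1)\in Y_x\cap B(1,b;c,1)$ have indices $i_1,j_1$. Suppose $i_1\ge i$. If $i<\beta(x)$, then $I_1^\#\subseteq P_{x,i}$ and $b\in I_1$, so $I_1=P_{x,i}$ by Lemma~\ref{lem:pin}(2). If $i=\beta(x)$, then $I_1=0=P_{x,i}$. So either $i_1<i$ or $I_1=P_{x,i}$, and likewise in the second coordinate. By strict monotonicity of $\oplus$, $i_1\oplus j_1<i\oplus j$ unless $(I_1,J_1)=p$.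

(b) Let $\sigma<i\oplus j$. By (NS), $\sigma\le i'\oplus j$ for some $i'<i$ or $\sigma\le i\oplus j'$ for some $j'<j$. In the first case Lemma~\ref{lem:rules}(2) with $Q=P_{x,i'}\supsetneq P_{x,i}$ provides in each neighborhood of $p$ a point $\neq p$ over $\mathfrak m_x$ with indices $i',j$. The second case is the same in the other coordinate.
\end{proof}

\begin{example}\label{ex:valuation}
If $X$ is one point with label $\beta$, then $R$ is a valuation domain with value group $\Gamma_\beta$. By Lemmas~\ref{lem:isolated} and~\ref{lem:rules}(3), the CB rank of $\mathrm{Zg}(R)$ is the least ordinal above all $i\oplus j$ with $i,j\le\beta$ not both equal to $\beta$, which is $\beta\oplus\beta$ by (NS). For $\beta=k$ finite this is $2k$. The finite part of $\beta\oplus\beta$ is even, so $\lambda+1$ never occurs here. For $\beta=\omega$ the point $(\mathfrak m,0)$ does have rank $0\oplus\omega=\omega$, but the smaller primes give points of rank $i\oplus\omega=\omega+i$ above it, and the CB rank is $\omega\cdot2$.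
\end{example}

\section{A spectrum of rank $\omega+1$}\label{sec:example}

Example~\ref{ex:valuation} shows what to avoid: no single maximal ideal may have height $\omega$. We spread the height over a sequence of maximal ideals instead. Let $X=\{1,2,3,\dots\}\cup\{\infty\}$ be a convergent sequence with its limit, and let $\beta(k)=k$. Every closed subset of $X$ is compact, so $G$ consists of the $g$ for which there is $n\in\mathbb Z$ with $g(\infty)=n$ and $g(k)=ne_0$ for all large $k$. The coordinate at $\infty$ is determined by the others, and $g\ge0$ as soon as $g(k)\geq0$ for all $k$; so forgetting this coordinate identifies $G$ with the $\ell$-group displayed in the introduction. The maximal ideal $\mathfrak m_k$ has height $k$, and $P=\mathfrak m_\infty$ has height one. Let $t\in R$ have value $\chi_X$.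

\emph{Points over $\mathfrak m_k$.} By Lemma~\ref{lem:isolated} their ranks are $i+j\le 2k-1$. In particular $\mathrm{rk}(\mathfrak m_k,\mathfrak m_k)=0$ and $\mathrm{rk}(\mathfrak m_k,0)=k$.

\emph{The point $(P,P)$.} By Lemma~\ref{lem:structure}(5), the open set $\{t\in I\}\cap\{t\in J\}$ consists of $(P,P)$ and the isolated points $(\mathfrak m_k,\mathfrak m_k)$, and these converge to $(P,P)$ by Lemma~\ref{lem:structure}(4). So $\mathrm{rk}(P,P)=1$. By Lemma~\ref{lem:rules}(1), all pairs over $P$ with two nonzero components have rank $1$.

\emph{The point $(P,0)$.} The neighborhood $\{t\in I\}$ consists of the pairs $(\mathfrak m_k,J)$ over $\mathfrak m_k$, of rank at most $k$, the pairs $(P,J)$ with $J\neq0$, of rank $1$, and $(P,0)$ itself. So $\mathrm{rk}(P,0)\le\omega$. By Lemma~\ref{lem:structure}(4) the points $(\mathfrak m_k,0)$, of rank $k$, converge to $(P,0)$. So $\mathrm{rk}(P,0)=\omega$, and all pairs over $P$ with exactly one zero component have rank $\omega$.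

\emph{The point $(0,0)$.} By Lemma~\ref{lem:rules}(3) it has rank $\omega+1$. This is the rank of $K$ and the CB rank of $\mathrm{Zg}(R)$.

The mechanism is an asymmetry between nonzero and zero components. The single element $t$ forces a component to be $\mathfrak m_k$, of index $0$, for all $k$ at once, so near $(P,P)$ the heights of the $\mathfrak m_k$ are invisible. No open condition forces a component to be nonzero near $(P,0)$, so there the zero ideal is seen with its full index $k$. With the labels $\beta(k)=1$ the same computation gives $\mathrm{rk}(\mathfrak m_k,0)=1$, $\mathrm{rk}(P,P)=1$, $\mathrm{rk}(P,0)=2$ and CB rank $3$: the gap between $(P,P)$ and $(P,0)$ shrinks to one step.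

\section{Ranks over a labeled space and the proof of Theorem~\ref{thm:main}}\label{sec:general}

Let $R$ be attached to a labeled space $(X,\beta)$. The example suggests that $(\mathfrak m_x,\mathfrak m_x)$ has rank $\tau(x)$ and that the rank $\kappa(x)$ of $(\mathfrak m_x,0)$ is the least ordinal that exceeds $\tau(x)$ and exceeds $\kappa(y)$ for all $y\ne x$ near $x$. Conditions $(\kappa1)$ and $(\kappa2)$ below say exactly this: the first that $\kappa(x)$ is such an ordinal, the second that no smaller ordinal is.

\begin{proposition}\label{prop:ranks}
Let $\kappa$ be an ordinal-valued function on $X$ with $\kappa(y)=\beta(y)$ for $y\in X_0$ and such that for all $x\notin X_0$: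
\begin{itemize}
\item[$(\kappa1)$] $\tau(x)<\kappa(x)$, and $\kappa(y)<\kappa(x)$ for all $y\ne x$ in some neighborhood of $x$;
\item[$(\kappa2)$] if $\tau(x)<\sigma<\kappa(x)$, then every neighborhood of $x$ contains some $y\ne x$ with $\kappa(y)\ge\sigma$.
\end{itemize}
Then a point of $\mathcal P^\circ$ over $\mathfrak m_x$ has rank $i\oplus j$ if $x\in X_0$ and its indices are $i,j$; rank $\tau(x)$ if $x\notin X_0$ and both components are nonzero; and rank $\kappa(x)$ if $x\notin X_0$ and one component is zero. The CB rank of $\mathrm{Zg}(R)$ is the supremum of $\rho+1$ over these ranks $\rho$.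
\end{proposition}

\begin{proof}
Let $\ell$ be the claimed rank function on $Y=\mathcal P^\circ$. It is well defined by Lemma~\ref{lem:structure}(3), invariant under the swap, and satisfies $\ell(I,J)=\ell(I^\#,J^\#)$. For all $y\in X$,
\begin{equation}\label{eq:labels}
\ell(\mathfrak m_y,\mathfrak m_y)=\tau(y),\qquad \ell(\mathfrak m_y,0)=\kappa(y),\qquad \ell(\mathfrak m_y,J)\le\kappa(y)\ \text{ for } (\mathfrak m_y,J) \text{ over } \mathfrak m_y;
\end{equation}
for $y\in X_0$ these read $0\oplus0=0$, $0\oplus\beta(y)=\beta(y)$ and $0\oplus j\le\beta(y)$, and for $y\notin X_0$ the last one follows from $\tau(y)<\kappa(y)$. We check (a) and (b) of Lemma~\ref{lem:criterion}; the last claim is then Lemma~\ref{lem:rules}(3). At prime pairs over $x\in X_0$ this was done, inside the open set $Y_x$, in the proof of Lemma~\ref{lem:isolated}. Let $x\notin X_0$. The primes inside $\mathfrak m_x$ are $\mathfrak m_x$ and $0$, so by the swap it suffices to treat $(\mathfrak m_x,\mathfrak m_x)$ and $(\mathfrak m_x,0)$. By (C3) and $(\kappa1)$ choose a compact open $U\ni x$ with $\tau(y)<\tau(x)$ and $\kappa(y)<\kappa(x)$ for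 $y\in U\setminus\{x\}$, and let $t$ have value $\chi_U$.

\emph{The point $p=(\mathfrak m_x,\mathfrak m_x)$.} By Lemma~\ref{lem:structure}(5), $\{t\in I\}\cap\{t\in J\}=\{(\mathfrak m_y,\mathfrak m_y):y\in U\}$, and (a) follows from~\eqref{eq:labels}. Let $\sigma<\tau(x)$ and let $\Omega$ be a neighborhood of $p$. By Lemma~\ref{lem:structure}(4), $\Omega$ contains $(\mathfrak m_y,\mathfrak m_y)$ for all $y$ in a neighborhood $W$ of $x$, and by (C2) there is $y\in W\setminus\{x\}$ with $\tau(y)\ge\sigma$. This is (b).

\emph{The point $p=(\mathfrak m_x,0)$.} By Lemma~\ref{lem:structure}(5), the open set $\{t\in I\}$ consists of the pairs $(\mathfrak m_y,J)$ over $\mathfrak m_y$ with $y\in U$. For $y\ne x$ the label is at most $\kappa(y)<\kappa(x)$ by~\eqref{eq:labels}; for $y=x$ and $J\neq0$ it is $\tau(x)<\kappa(x)$. This is (a). Let $\sigma<\kappa(x)$ and let $\Omega$ be a neighborhood of $p$. If $\sigma\le\tau(x)$, Lemma~\ref{lem:rules}(2) in the second coordinate, with $Q=\mathfrak m_x$, gives a point $(\mathfrak m_x,J_1)\in\Omega$ with $J_1\ne0$, of label $\tau(x)\geq\sigma$. If $\sigma>\tau(x)$, then $\Omega$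 contains $(\mathfrak m_y,0)$ for all $y$ in a neighborhood $W$ of $x$ by Lemma~\ref{lem:structure}(4), and $(\kappa2)$ gives $y\in W\setminus\{x\}$ with label $\kappa(y)\ge\sigma$. This is (b).
\end{proof}

It remains to find labeled spaces on which $\kappa$ attains a prescribed maximum. We need spaces with a point of prescribed rank built over a given bottom layer. Call a compact zero-dimensional scattered Hausdorff space $T$ \emph{pointed of rank $\theta$} if it has a point of rank $\theta$, its \emph{top}, and all other points have rank $<\theta$. Given such a $T$, define by recursion $T_0=T$ and, for $\eta>0$, let $T_\eta$ be the one-point compactification of the disjoint union of countably infinitely many copies of each $T_{\eta'}$, $\eta'<\eta$.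

\begin{lemma}\label{lem:tower}
$T_\eta$ is pointed of rank $\theta+\eta$, and every point of $T_\eta$ of rank $\le\theta$ lies in a clopen copy of $T$.
\end{lemma}

\begin{proof}
We use induction on $\eta$; let $\eta>0$ and let $z$ be the added point. The copies are compact and open, hence clopen in the compact Hausdorff space $T_\eta$. A compact subset of the disjoint union meets only finitely many copies, so the complements of finite unions of copies form a basis of clopen neighborhoods of $z$, and $T_\eta$ is zero-dimensional. By (C1) and induction, each point $\neq z$ has rank at most $\theta+\eta'$ for some $\eta'<\eta$, and each neighborhood of $z$ contains, for every $\eta'<\eta$, the top of a copy of $T_{\eta'}$, of rank $\theta+\eta'$. By (C2) and (C3), $z$ has rank $\sup_{\eta'<\eta}(\theta+\eta'+1)=\theta+\sup_{\eta'<\eta}(\eta'+1)=\theta+\eta$, which exceeds all other ranks. Since $\theta+\eta>\theta$, a point of rank $\le\theta$ lies in one of the clopen copies of some $T_{\eta'}$, and induction applies.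
\end{proof}

The plan is as follows. At the points of rank $1$ we let $\kappa$ jump to a power $\omega^\delta$ by using all labels below $\omega^\delta$; by (NS) the ranks $i\oplus j$ over isolated points then stay below $\omega^\delta$. Each further level of the tower raises both $\tau$ and $\kappa$ by one step, and we stop when $\kappa$ reaches $\alpha$. For this $\tau$ must not catch up with $\kappa$ on the way, and that dictates the choice of $\delta$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\omega^\delta$, $\delta\ge1$, be the leading power in the Cantor normal form of $\alpha$. Then $\alpha=\omega^\delta+\gamma$ with $\gamma<\omega^{\delta+1}$. For every $\gamma'\le\gamma$,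
\begin{equation}\label{eq:gap}
1+\gamma'<\omega^\delta+\gamma'.
\end{equation}
Indeed, write $\gamma'=\omega^\delta m+\varepsilon$ with $m<\omega$ and $\varepsilon<\omega^\delta$. Then $\omega^\delta+\gamma'=\omega^\delta(m+1)+\varepsilon$, while $1+\gamma'<\omega^\delta(m+1)$: for $m\ge1$ because $1+\gamma'=\gamma'$, and for $m=0$ because $1+\varepsilon<\omega^\delta$. (For $\gamma'=\omega^{\delta+1}$ both sides of~\eqref{eq:gap} would be equal; this is why $\omega^\delta$ is taken to be the leading power.)

Let $T$ be the one-point compactification of the infinite discrete set $\{\beta:1\le\beta<\omega^\delta\}$, in which the isolated point $\beta$ carries the label $\beta$. The neighborhoods of the added point are the cofinite sets containing it, and $T$ is pointed of rank $1$. Let $X=T_\gamma$, where labels are inherited through the copies; by Lemma~\ref{lem:tower} every isolated point $y$ of $X$ lies in a clopen copy of $T$ and so has a label $\beta(y)<\omega^\delta$. A point of rank $1$ is the top of a clopen copy of $T$. Since $[\sigma,\omega^\delta)$ is infinite for $\sigma<\omega^\delta$, we obtain: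
\begin{itemize}
\item[$(\ast)$] if $\tau(x)=1$ and $\sigma<\omega^\delta$, every neighborhood of $x$ contains an isolated point of label $\ge\sigma$.
\end{itemize}
For $x\notin X_0$ we have $1\le\tau(x)\le1+\gamma$, so $\tau(x)=1+\gamma(x)$ with a unique $\gamma(x)\le\gamma$. Put $\kappa(x)=\omega^\delta+\gamma(x)$ for $x\notin X_0$ and $\kappa(y)=\beta(y)$ for $y\in X_0$. Let $x\notin X_0$.

$(\kappa1)$: $\tau(x)<\kappa(x)$ is~\eqref{eq:gap}. Take a neighborhood of $x$ in which $\tau(y)<\tau(x)$ for $y\ne x$. If such a $y$ is not isolated, then $\gamma(y)<\gamma(x)$ and $\kappa(y)<\kappa(x)$. If it is isolated, then $\kappa(y)<\omega^\delta\le\kappa(x)$.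

$(\kappa2)$: Let $\sigma<\omega^\delta+\gamma(x)$. If $\gamma(x)=0$, use $(\ast)$. If $\gamma(x)>0$, then $\sigma\le\omega^\delta+\eta$ for some $\eta<\gamma(x)$: take $\eta=0$ if $\sigma<\omega^\delta$, and otherwise write $\sigma=\omega^\delta+\eta$. As $1+\eta<\tau(x)$, every neighborhood of $x$ contains some $y\ne x$ with $\tau(y)\ge1+\eta$, by (C2). Then $y\notin X_0$, $\gamma(y)\ge\eta$ and $\kappa(y)\ge\sigma$.

Let $R$ be attached to $(X,\beta)$. By Proposition~\ref{prop:ranks}, the points of $\mathcal P^\circ$ have ranks $i\oplus j<\omega^\delta\le\alpha$ (since $i,j\le\beta(y)<\omega^\delta$), or $\tau(x)<\kappa(x)$, or $\kappa(x)\le\omega^\delta+\gamma=\alpha$. At the top $x$ of $X$ we have $\gamma(x)=\gamma$, so $(\mathfrak m_x,0)$ has rank $\alpha$. Hence $\mathrm{Zg}(R)$ has CB rank $\alpha+1$.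
\end{proof}

For $\alpha=\omega$ we have $\delta=1$, $\gamma=0$, and $X=T$ is the labeled space of Section~\ref{sec:example}.

\section{Finite Krull dimension}\label{sec:findim}

We now prove Theorem~\ref{thm:findim}. The results of Section~\ref{sec:ranks} assume (D), so we first show that (D) is forced by the existence of the rank. If $PR_P$ is not principal, the value group of $R_P$ is dense, and finitely many inequalities cannot separate the ideals $\{v>h\}$ and $\{v\ge h\}$; yet these give nonisomorphic modules. No hypothesis on the dimension is needed.

\begin{proposition}\label{prop:D}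
Let $R$ be a B\'ezout domain such that the CB rank of $\mathrm{Zg}(R)$ is defined. Then \textup{(D)} holds.
\end{proposition}

\begin{proof}
Suppose $P\ne0$ is a prime with $PR_P$ not principal. Let $v$ be the valuation of $R_P$ and $\Gamma\ne0$ its value group. By (V4), $\Gamma$ has no least positive element, so it is densely ordered: if nothing lay strictly between $g<g'$, then $g'-g$ would be a least positive element. Every element $\geq0$ of $\Gamma$ is the value of an element of $R_P$, hence of its numerator in $R$.

Let $Z$ be the set of points of $\mathrm{Zg}(R)$ on which all $r\in R\setminus P$ act bijectively; it contains $K$. By (C4) all points have a rank. Let $N\in Z$ have least rank $\sigma$ in $Z$. Then $Z\subseteq\mathrm{Zg}(R)^{(\sigma)}$ and $N$ is isolated in $\mathrm{Zg}(R)^{(\sigma)}$, so there is an open set $\Omega$ with $\Omega\cap Z=\{N\}$. Let $0\ne x\in N$ have pair $(I,J)$. By continuity of $\pi$ there is a box $B=B(a,b;c,d)\ni(I,J)$ with $\pi(B)\subseteq\Omega$. By Lemma~\ref{lem:pairs}(1), $I$ and $J$ are contractions of ideals of $R_P$, so $b\in I$, $d\notin I$ give $v(d)<v(b)$, and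 $c\in J$, $a\notin J$ give $v(a)<v(c)$. Choose $h\in\Gamma$ with $v(d)<h<v(b)$, by density, or, if $b=0$, because $\Gamma$ has no largest element. Put $g=v(a)\in\Gamma$. Then $h>0$ and $g\ge0$.

Let $\mathfrak m\supseteq P$ be maximal. The sets $I_1'=\{v>h\}$, $I_2'=\{v\ge h\}$ and $J_1'=\{v>g\}$ are ideals of $R_P$ contained in $PR_P=PR_{\mathfrak m}$, so they are proper ideals of $R_{\mathfrak m}$. Let $I_1,I_2,J_1$ be their contractions. Then $(I_1,J_1)$ and $(I_2,J_1)$ are over $\mathfrak m$, and both lie in $B$ by the inequalities above. Moreover $I_1^\#,I_2^\#,J_1^\#\subseteq P$, since multiplication by an element $r\notin P$ does not change $v$. By Lemma~\ref{lem:sharp}(2) the modules $N_l=\pi(I_l,J_1)$, $l=1,2$, lie in $Z$, and they lie in $\Omega$; so $N_1\cong N\cong N_2$.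

Take $s,u\in R$ with $v(s)=g$ and $v(u)=h$. For the pair $(I_2,J_1)$, the module $A$ of Lemma~\ref{lem:pairs}(4) is $\{v\ge-g\}$, so $suA=\{v\ge h\}=I_2'$. Thus $su$ annihilates $A/I_2'$, and hence $N_2$ by (M6) applied to the pair $x=x/xsu=0$. In $N_1$ let $x_1$ have pair $(I_1,J_1)$. As $s\notin J_1$, we have $x_1=ys$ with $y\in N_1$, and $ysu=x_1u\ne0$ because $u\notin I_1$. So $su$ does not annihilate $N_1$, a contradiction.
\end{proof}

\begin{remark}\label{rem:one}
Propositions~\ref{prop:D} and~\ref{prop:successor} show that the CB rank of the Ziegler spectrum of a B\'ezout domain is never $1$, which is the B\'ezout case of (G1). The Pr\"ufer case of Corollary~\ref{cor:class} needs (G1) in full.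
\end{remark}

By Proposition~\ref{prop:successor}, it remains to bound $\mathrm{rk}(P,0)$ in terms of $\mathrm{rk}(P,P)$. The difficulty is that a neighborhood of $(P,0)$ contains pairs $(I,J)$ with $J$ unrestricted, over many maximal ideals. We handle this by imposing on the first coordinate alone conditions that place $(I,I)$ close to $(P,P)$. Then either $I=P$, and $J^\#$ moves along the chain of primes inside $P$ at the cost of one rank per step, or $I^\#$ has smaller diagonal rank and induction applies. The dimension bounds the number of steps uniformly.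

\begin{proposition}\label{prop:bound}
Let $R$ be a B\'ezout domain of Krull dimension $n$, $1\le n<\omega$, such that the CB rank of $\mathrm{Zg}(R)$ is defined. For a prime $P\ne0$ put $\rho(P)=\mathrm{rk}(P,P)$. If $\rho(P)=\mu+k$ with $\mu$ a limit ordinal and $k<\omega$, then $\mathrm{rk}(P,Q)\le\mu+(k+1)n$ for every prime $Q\subseteq P$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:D} and Lemma~\ref{lem:transfer}, (D) holds and all points of $\mathcal P$ have a rank. We use induction on $\rho(P)$. Put $\nu=\mu+kn$; then $\rho(P)\le\nu$ as $n\ge1$. The induction hypothesis gives: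
\begin{itemize}
\item[$(\dagger)$] if $P^*\ne0$ and $P'\subseteq P^*$ are primes and $\rho(P^*)<\rho(P)$, then $\mathrm{rk}(P^*,P')\le\nu$.
\end{itemize}
Indeed, write $\rho(P^*)=\mu'+k'$, so that $\mathrm{rk}(P^*,P')\le\mu'+(k'+1)n$. If $\mu'=\mu$, then $k'+1\le k$; if $\mu'<\mu$, then $\mu'+(k'+1)n<\mu$.

Let $P=P_0\supsetneq P_1\supsetneq\dots\supsetneq P_h=0$ be the primes inside $P$; then $h\le n$. We show $\mathrm{rk}(P,P_j)\le\nu+j$ by induction on $j$; this suffices, since $\nu+j\le\mu+(k+1)n$. The case $j=0$ is $\rho(P)\le\nu$. Let $j\ge1$.

By (C3) there is a box $B_0=B(a_0,b_0;c_0,d_0)\ni(P,P)$ whose other points have rank $<\rho(P)$. Choose $0\ne w\in P$ and put $b=\gcd(b_0,c_0,w)$ and $d=a_0d_0$. Then $0\ne b\in P$, as $b$ is a linear combination of $b_0,c_0,w\in P$, and $d\notin P$. If $(I,J)\in\mathcal P$, $b\in I$ and $d\notin I$, then $b_0,c_0\in I$ and $a_0,d_0\notin I$, so $(I,I)\in B_0$, and $\mathrm{rk}(I,I)<\rho(P)$ unless $I=P$. Let $c\in P_j$ generate $P_jR_{P_j}$ if $P_j\neq0$, and $c=0$ if $P_j=0$. Then $(P,P_j)\in B_1=B(1,b;c,d)$. Let $(I,J)\in B_1$ be another point, over $\mathfrak m$,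 and put $P^*=I^\#$, $P'=J^\#$. These are comparable primes inside $\mathfrak m$, $P^*\ne0$ since $0\neq b\in I$, and $\mathrm{rk}(I,J)=\mathrm{rk}(P^*,P')$ by Lemma~\ref{lem:rules}(1). We show $\mathrm{rk}(I,J)\le\nu+j-1$; then (C3) gives $\mathrm{rk}(P,P_j)\le\nu+j$.

\emph{Case $I\ne P$.} Then $\rho(P^*)=\mathrm{rk}(I,I)<\rho(P)$. If $P'\subseteq P^*$, then $\mathrm{rk}(P^*,P')\le\nu$ by $(\dagger)$. If $P'\supsetneq P^*$, then $\mathrm{rk}(P^*,P')<\rho(P^*)<\rho(P)\le\nu$ by Lemma~\ref{lem:rules}(2).

\emph{Case $I=P$.} Then $P^*=P$. If $P'\supsetneq P$, then $\mathrm{rk}(P,P')<\rho(P)\le\nu$ by Lemma~\ref{lem:rules}(2). If $P'=P_i$ with $i<j$, then $\mathrm{rk}(P,P')\le\nu+i\le\nu+j-1$ by induction on $j$. The remaining possibility $P'\subseteq P_j$ does not occur, because it forces $J=P_j$ and so $(I,J)=(P,P_j)$: if $P_j=0$, then $J^\#=0$ and $J=0$, and if $P_j\ne0$, then $c\in J$ and Lemma~\ref{lem:pin}(2) applies.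
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:findim}]
Let $R$ be a B\'ezout domain of finite Krull dimension $n$ and suppose that $\mathrm{Zg}(R)$ has CB rank $\lambda+1$ with $\lambda$ a limit ordinal. A field has rank $0$, so $n\ge1$. By Propositions~\ref{prop:D} and~\ref{prop:successor}, $\lambda>0$ and there is a prime $P\ne0$ with $\rho(P)<\mathrm{rk}(P,0)=\lambda$. Write $\rho(P)=\mu+k$ with $\mu$ a limit ordinal and $k<\omega$. Since $\mu<\lambda$ and $\lambda$ is a limit ordinal, Proposition~\ref{prop:bound} gives $\mathrm{rk}(P,0)\le\mu+(k+1)n<\lambda$, a contradiction.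

For the converse, a field gives $0$. A nonzero ordinal not of the form $\lambda+1$ is either a nonzero limit ordinal or the successor of a successor ordinal, that is, of the form $\xi+2$. Let $X$ be a labeled space with all labels equal to $1$, and let $R$ be attached to it. By Lemma~\ref{lem:structure}(2) every maximal ideal has height one, so $R$ has Krull dimension $1$. Put $\kappa(x)=\tau(x)+1$ for all $x\in X$; then $\kappa(y)=1=\beta(y)$ for $y\in X_0$. Condition $(\kappa1)$ holds by (C3), and $(\kappa2)$ is vacuous. By Proposition~\ref{prop:ranks}, the ranks of the points of $\mathcal P^\circ$ over $\mathfrak m_x$ are $\tau(x)$ and $\tau(x)+1$; for $x\in X_0$ this is because the indices are $0$ or $1$ and not both $1$. So $\mathrm{Zg}(R)$ has CB rank $\sup_x(\tau(x)+2)$. Let $T$ be a one-point space, pointed of rank $0$, so that $T_\xi$ is pointed of rank $\xi$ by Lemma~\ref{lem:tower}. The space $X=T_\xi$ gives $\xi+2$. For a limit ordinal $\lambda>0$, the disjoint union $X$ of the spaces $T_\xi$ with $\xi<\lambda$ is locally compact, zero-dimensional, scattered and Hausdorff, and it gives $\sup_{\xi<\lambda}(\xi+2)=\lambda$.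
\end{proof}

\begin{remark}\label{rem:height}
The second half of Theorem~\ref{thm:findim} contains (G2). In the first half, the uniform bound $n$ on the lengths of chains of primes cannot be replaced by the assumption that every maximal ideal has finite height: in the domain of Section~\ref{sec:example} the maximal ideals have heights $1,2,3,\dots$ and $1$, and the CB rank is $\omega+1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gregory}
Lorna Gregory, \emph{Dimensions on Lattice Ordered Abelian Groups and Model Theory of Modules over Pr\"ufer Domains}, arXiv:2202.08339 (2022).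

\bibitem{Prest}
M.~Prest, \emph{Purity, Spectra and Localisation} (2009).

\bibitem{Ziegler}
M.~Ziegler, \emph{Model theory of modules}, Ann. Pure Appl. Logic 26 (1984).

\end{thebibliography}
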